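# Three blocks with no transversal triangle and no pure pair of linear by polynomial size

## 1. Points, subsets, and a small tripartite graph

Take the ground set $\{1,2,3\}$ and build a graph with three groups of vertices. The first group is $a_1,a_2,a_3$, the second is $b_1,b_2,b_3$, and the third consists of eight vertices $c_x$, one for each subset $x\subseteq\{1,2,3\}$. There are no edges inside a group. Between groups,
$$a_t\sim b_{t'}\iff t=t',\qquad a_t\sim c_x\iff t\in x,\qquad b_t\sim c_x\iff t\notin x .$$

No triangle has one vertex in each group: an edge $a_tb_{t'}$ forces $t=t'$, and then a common neighbor $c_x$ would need both $t\in x$ and $t\notin x$.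

Now look for two sets of vertices, in different groups, with all edges or no edges between them. Between the first two groups we see a perfect matching, so $\{a_1\}$ has no edges to $\{b_2,b_3\}$. Between the first and third groups, $\{a_1\}$ is joined to all of the four vertices $c_x$ with $1\in x$, and to none of the other four. The set $\{a_1,a_2\}$ is joined completely to $c_{\{1,2\}}$ and $c_{\{1,2,3\}}$, and not at all to $c_\emptyset$ and $c_{\{3\}}$. In general $i$ of the $a$'s are completely joined to $2^{3-i}$ of the $c$'s.

The example scales up. Replace each $a_t$ and each $b_t$ by $8N$ copies and each $c_x$ by $3N$ copies, with copies adjacent when the originals were. Each group now has $24N$ vertices, and there is still no triangle with one vertex per group, since it would project to one in the small graph. The copies of $a_1$ form one third of the first group, the copies of the $c_x$ with $1\in x$ form half of the third, and all edges between these two sets are present. So both sets contain a constant proportion of their groups.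

Is this forced? If three large groups carry no triangle with one vertex in each, must two of the groups contain large sets with all edges or no edges between them, and how large?

## 2. Pure pairs in blockades, and what is true for triangles

All graphs are finite, without loops or parallel edges.

**Definition (pure pair).** Let $A,B$ be disjoint sets of vertices of $G$. They are *complete* to each other if every vertex of $A$ is adjacent to every vertex of $B$, and *anticomplete* if no vertex of $A$ has a neighbor in $B$. The pair $A,B$ is *pure* if it is complete or anticomplete.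

**Definition (blockade, transversal).** A *blockade* $\mathcal B=(B_1,\dots,B_k)$ in $G$ is a sequence of pairwise disjoint nonempty subsets of $V(G)$, the *blocks*; its *width* is the minimum size of a block. An induced subgraph is *$\mathcal B$-transversal* if each of its vertices belongs to a block and it has exactly one vertex in each block.

In Section 1, the three groups of the small graph form a blockade of width $3$ with no transversal triangle, and $\{a_1\},\{b_2,b_3\}$ is a pure pair.

**Definition (ordered copy).** An *ordered graph* $H$ is a graph with a fixed ordering $v_1,\dots,v_k$ of its vertices. An *ordered $\mathcal B$-transversal copy* of $H$ is a $\mathcal B$-transversal induced subgraph $J$ with an isomorphism $\phi$ from $H$ to $J$ such that $\phi(v_i)\in B_i$ for $1\le i\le k$.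

For example, let $H$ be the path with edges $v_1v_2,v_2v_3$. An ordered transversal copy consists of $z_i\in B_i$ with $z_1z_2,z_2z_3$ adjacent and $z_1z_3$ nonadjacent; the middle vertex has to come from $B_2$. In Section 1, with blocks in the order written, $a_1,b_1,c_\emptyset$ is such a copy.

A theorem of Erdős, Hajnal and Pach says that for every ordered graph $H$ there are $c,\varepsilon>0$ such that every blockade $(B_1,\dots,B_k)$ with $k=|H|$ and width $W$ either has an ordered transversal copy of $H$, or has a pure pair $X\subseteq B_i$, $Y\subseteq B_j$, $i\ne j$, with $|X|,|Y|\ge\varepsilon W^c$. Both sides are polynomial. The question in Scott, Seymour and Spirkl, "Pure pairs. IX. Transversal trees" (arXiv:2111.00532, 2021), is whether for the triangle one side can be made linear: *do there exist $c,\varepsilon>0$ such that every blockade $(B_1,B_2,B_3)$ of width $W$ with no transversal triangle has a pure pair $X\subseteq B_i$, $Y\subseteq B_j$, $i\neq j$, with $|X|\ge\varepsilon W$ and $|Y|\ge\varepsilon W^c$?*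

With two blocks in place of three, and an edge in place of a triangle, the answer is trivial: if there is no transversal edge, then $B_1,B_2$ is itself anticomplete. With three blocks the answer is no. Write $\lg=\log_2$.

**Theorem 1.** There is an absolute $n_0$ such that the following holds for all $n\ge n_0$ and all $\varepsilon,c\in(0,\frac12]$ with
$$\varepsilon c\ \ge\ 2000\,\frac{\lg\lg\lg n}{\lg\lg n}. \tag{1}$$
There is a graph $G$ and a blockade $(B_1,B_2,B_3)$ with $|B_1|=|B_2|=|B_3|=n$, with no transversal triangle, such that there is no pure pair $X,Y$ with $X\subseteq B_i$, $Y\subseteq B_j$, $i\ne j$, $|X|\ge\varepsilon n$, $|Y|\ge n^{c}$.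

**Corollary 2.** No $c,\varepsilon>0$ have the property asked for.

**Proof.** Suppose some $c,\varepsilon$ have it. Since $W\ge1$, decreasing $c$ or $\varepsilon$ weakens the property, so we may assume $c,\varepsilon\le\frac12$. The right side of (1) tends to $0$, so for large $n$ Theorem 1 applies with $(\varepsilon,c/2)$, and also $n^{c/2}\le\varepsilon n^c$. The resulting blockade has width $n$ and no transversal triangle, so by assumption it has a pure pair with $|X|\ge\varepsilon n$ and $|Y|\ge\varepsilon n^c\ge n^{c/2}$. Theorem 1 forbids this. $\square$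

**Theorem 3.** Let $H$ be an ordered graph with $k$ vertices. Say $H$ is *good* if there are $c,\varepsilon>0$ such that for every blockade $(B_1,\dots,B_k)$ of width $W$ in a graph, either there is an ordered transversal copy of $H$, or there are $i\neq j$ and a pure pair $X\subseteq B_i$, $Y\subseteq B_j$ with $|X|\ge \varepsilon W$, $|Y|\ge\varepsilon W^c$. Then $H$ is good if and only if $k\le2$.

**Proposition 4.** For every $\delta\in(0,\frac12]$, every blockade $(B_1,B_2,B_3)$ of width $W$ with no transversal triangle has a pure pair $X\subseteq B_i$, $Y\subseteq B_j$, $i\ne j$, with $|X|\ge\frac12W^{1-\delta}$ and $|Y|\ge\frac14W^{\delta}$.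

So a linear side cannot be had, even with $\varepsilon\to0$ slowly as in (1), while $W^{1-\delta}$ can be had for every fixed $\delta$.

## 3. Degree counting gives $W^{1-\delta}$ and stops there

The first thing to try is to look at the neighborhoods of one vertex $a\in B_1$. Its neighbors in $B_2$ and its neighbors in $B_3$ are anticomplete, or else there is a transversal triangle. So a vertex with many neighbors on both sides finishes the job, and otherwise degrees are small and we can look for anticomplete pairs by counting. This proves Proposition 4.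

**Proof of Proposition 4.** Shrink the blocks to size exactly $W$, and let $t=W^\delta$.

Suppose $t<4$, and take $v\in B_1$. Either the neighbors or the non-neighbors of $v$ in $B_2$ form a set $X$ with $|X|\ge W/2\ge\frac12W^{1-\delta}$. The pair $X,\{v\}$ is pure, and $1>\frac14W^\delta$.

Now let $t\ge4$. If some $a\in B_1$ has at least $W/t$ neighbors in each of $B_2,B_3$, these two neighborhoods are anticomplete, and both have size at least $W^{1-\delta}\ge W^\delta$, because $\delta\le\frac12$.

Otherwise every vertex of $B_1$ has fewer than $W/t$ neighbors in $B_2$ or fewer than $W/t$ in $B_3$. By symmetry between $B_2$ and $B_3$, at least $W/2$ vertices of $B_1$ have fewer than $W/t$ neighbors in $B_2$. Since $t\ge4$ we have $\lceil t/4\rceil\le t/4+1\le t/2\le W/2$, so we may choose a set $Y$ of $\lceil t/4\rceil$ such vertices. Fewer than $\frac t2\cdot\frac Wt=\frac W2$ vertices of $B_2$ have a neighbor in $Y$. The remaining vertices of $B_2$ form a set $X$ anticomplete to $Y$ with $|X|\ge W/2\ge\frac12W^{1-\delta}$, and $|Y|\ge\frac14W^\delta$. $\square$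

Try to push this to $|X|\ge\varepsilon W$. The first case then needs a vertex with $\varepsilon W$ neighbors on both sides. In the other case we know only that many vertices have fewer than $\varepsilon W$ neighbors in $B_2$, say, and after about $1/\varepsilon$ of them the neighborhoods may already cover $B_2$. So $|Y|$ is bounded by a constant. The count gives a set $Y$ of size $W^c$ only when the degrees are below about $W^{1-c}$, and nothing controls degrees between $W^{1-c}$ and $\varepsilon W$.

This tells us what a counterexample looks like. Every vertex of a block has fewer than $\varepsilon n$ neighbors in one of the other two blocks, and yet any $n^c$ neighborhoods into another block together cover all but $\varepsilon n$ of it. We need relations that are sparse, but not sparser than about $n^{-c}$, and in which every small family of neighborhoods spreads out.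

## 4. From $[q]$ to $([q]^r)^m$

Here is how the example of Section 1 can be improved until it has these features. This section is a plan with rough calculations; the proof starts in Section 5. Write $[q]=\{1,\dots,q\}$ and let $\mu$ be the uniform probability measure on whatever finite set is under discussion. We design three finite sets $\mathbb A,\mathbb B,\mathbb C$ with relations between them, and at the end we sample $n$ vertices from each. A set of measure much more than $(\lg n)/n$ contains about its share of the samples. So we must have no pure pair in which one side has measure about $\varepsilon$ and the other about $n^{c-1}$.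

**One coordinate.** Let $\mathbb A=\mathbb B=[q]$, let $\mathbb C$ be the set of subsets of $[q]$, and define the relations as in Section 1. A set $X\subseteq\mathbb A$ of measure $\xi$ is anticomplete exactly to those $x$ with $x\cap X=\emptyset$, a set of measure $2^{-\xi q}$. With $q\ge(1/\varepsilon)\lg n$ and $\xi\ge\varepsilon$ this is at most $1/n$, which is excellent. There are two defects. Between $\mathbb A$ and $\mathbb B$ there is only a matching, so for $S\subset[q]$ of size about $q/2$ the pair $S$, $[q]\setminus S$ is anticomplete, with both sides of measure about $\frac12$. And the set $\{t\}\subset\mathbb A$, of measure $1/q$, is anticomplete to the half of $\mathbb C$ consisting of the $x$ with $t\notin x$.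

**A product of $r$ coordinates.** Let $\mathbb A=\mathbb B=[q]^r$, and let a point of $\mathbb C$ be a sequence $x=(x_1,\dots,x_r)$ of subsets of $[q]$. Put $a\sim b$ if $a_i=b_i$ for *some* $i$. A random pair is then adjacent with probability about $r/q$, so with $r$ comparable to $q$ the relation between $\mathbb A$ and $\mathbb B$ is no longer a matching. To exclude triangles we cannot know in which coordinate $a$ and $b$ agree, so we ask for $a_i\in x_i$ for *all* $i$ in $a\sim x$, and $b_i\notin x_i$ for *all* $i$ in $b\sim x$. For instance, with $q=3$, $r=2$, $x=(\{1,2\},\{3\})$, the neighbors of $x$ in $\mathbb A$ are $(1,3),(2,3)$, and those in $\mathbb B$ are $(3,1),(3,2)$; no point of the first pair agrees with a point of the second in any coordinate.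

Each $a$ now has a neighborhood of measure $2^{-r}$ in $\mathbb C$. Fewer than $2^{r-1}$ points $a$ therefore miss half of $\mathbb C$, so we need $2^r$ to be at most about $n^c$, that is, $r\lesssim c\lg n$. This is compatible with $q\approx(\lg n)/\varepsilon$, and then $r/q\approx\varepsilon c$. But the second defect remains: the set $\{a:a_1=t\}$ has measure $1/q\approx\varepsilon/\lg n$ and is anticomplete to the half of $\mathbb C$ with $t\notin x_1$.

**A product of $m$ copies.** The set $\{a:a_1=t\}$ is cheap: fixing one coordinate costs only a factor $q$ of measure. So take $m$ copies, $\mathbb A=\mathbb B=([q]^r)^m$, and let a point of $\mathbb C$ be a pair $(j,x)$ that looks only at copy $j$. To spoil a proportion $\varepsilon$ of all $j$ in this way, one must fix a coordinate in $\varepsilon m$ copies, which costs a factor $q^{\varepsilon m}$. Sets of measure below $1/n$ are harmless, so it suffices that $\varepsilon m\lg q$ exceeds $\lg n$ by a constant factor. The price is paid between $\mathbb A$ and $\mathbb B$. To exclude triangles, adjacent $a,b$ must agree somewhere in *every*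 copy, so each neighborhood there has measure at most $(r/q)^m$, and by the count above this should be at least about $n^{-c}$. So we need
$$m\lg\frac qr\lesssim c\lg n\qquad\text{with}\qquad m\approx\frac{\lg n}{\varepsilon\lg q},\qquad\text{that is,}\qquad \varepsilon c\gtrsim\frac{\lg(q/r)}{\lg q}.$$
Here $\lg q$ is about $\lg\lg n$, while $q/r\approx 1/(\varepsilon c)$ has logarithm at most about $\lg\lg\lg n$. So the two demands on $m$ can both be met, and condition (1) is their compatibility.

## 5. The tripartite relation and its parameters

Fix $n,\varepsilon,c$ as in (1), and write $L_2=\lg\lg n$, $L_3=\lg\lg\lg n$. Put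
$$K=\lceil 4/c\rceil,\qquad r=\lfloor \lg n/K\rfloor,\qquad q=\lceil (64/\varepsilon)\lg n\rceil,\qquad m=\Big\lceil\frac{32\lg n}{\varepsilon\lg q}\Big\rceil, \tag{2}$$
$$\kappa=\frac rq,\qquad T=1+\Big\lceil\lg\frac{384m}{\varepsilon}\Big\rceil,\qquad \sigma=2^{-2r-3},\qquad s_1=\frac{\kappa}{16T},\qquad s=\frac\sigma m . \tag{3}$$

Let $\Omega$ be the set of all $x=(x_1,\dots,x_r)$ with $x_i\subseteq[q]$, and let $\mathrm{box}(x)=x_1\times\dots\times x_r\subseteq[q]^r$. Let
$$\mathbb A=\mathbb B=([q]^r)^m,\qquad \mathbb C=[m]\times\Omega,$$
with elements $a=(a_1,\dots,a_m)$, where $a_j=(a_{j1},\dots,a_{jr})\in[q]^r$, and similarly $b$. The relations are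

* $a\sim(j,x)$ if and only if $a_{ji}\in x_i$ for all $i\in[r]$, that is, $a_j\in\mathrm{box}(x)$;
* $b\sim(j,x)$ if and only if $b_{ji}\notin x_i$ for all $i\in[r]$;
* $a\sim b$ if and only if for every $j\in[m]$ there is $i\in[r]$ with $a_{ji}=b_{ji}$.

We write $N(z)$ for the set of all points, in the other two sets, related to $z$.

**No triangles.** Suppose $a\sim b$, $a\sim(j,x)$ and $b\sim(j,x)$. Choose $i$ with $a_{ji}=b_{ji}$. Then $a_{ji}\in x_i$ and $b_{ji}\notin x_i$, a contradiction.

**Symmetry.** Exchange $\mathbb A$ and $\mathbb B$, and replace each $x_i$ by $[q]\setminus x_i$. This preserves the three relations and the uniform measures.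

**Parameter inequalities.** The purpose of this step is to list everything we shall need about the numbers, so that the argument itself is free of arithmetic. All inequalities are for $n$ larger than an absolute constant. This makes sense because $\varepsilon$ and $c$ enter only through bounds in terms of $n$, as follows. From (1) and $\varepsilon,c\le\frac12$ we get $\varepsilon,c\ge4000L_3/L_2$. Since $c\le 1$ we have $K\le 4/c+1\le5/c$, so
$$\frac K\varepsilon\le\frac5{\varepsilon c}\le\frac{5L_2}{2000L_3}\le L_2,\qquad\text{hence}\qquad K\le L_2,\quad \frac1\varepsilon\le L_2. \tag{4}$$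

First,
$$r\ge\frac{\lg n}{2K},\qquad \lg n<2Kr. \tag{5}$$
Indeed $\lg n/K\ge\lg n/L_2\ge1$, and $\lfloor z\rfloor\ge z/2$ for $z\ge1$. Also $\lg n<K(r+1)\le2Kr$.

Second,
$$q\ge\frac{32}\varepsilon\lg(2n),\qquad q\ge4r,\qquad q\ge36,\qquad \kappa\le\frac1{64},\qquad \frac1\kappa\le\frac{130K}\varepsilon. \tag{6}$$
The first holds as $\lg(2n)\le2\lg n$. The second and third hold as $q\ge128\lg n$ and $r\le\lg n$. Next, $\kappa\le\frac{\lg n}{K}\cdot\frac{\varepsilon}{64\lg n}\le\frac1{64}$. Finally $q\le\frac{65\lg n}\varepsilon$, so (5) gives $\frac1\kappa\le\frac{65\lg n}\varepsilon\cdot\frac{2K}{\lg n}$.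

Third,
$$q>\big(32\lg(16/\varepsilon)\big)^2, \tag{7}$$
because $q\ge64\lg n$, while $\lg(16/\varepsilon)\le4+L_3$ by (4).

Fourth,
$$2\le m\le r,\qquad s_1^m\ge2^{-r}. \tag{8}$$
By $q\le65L_2\lg n$ we have $\lg q\le7+L_3+L_2\le2L_2$, so $\frac{32\lg n}{\varepsilon\lg q}\ge\frac{32\lg n}{L_2}>1$. Hence $m\ge2$, and rounding up at most doubles. With $\lg q\ge L_2$ and (5),
$$m\le\frac{64\lg n}{\varepsilon\lg q}\le\frac{128Kr}{\varepsilon L_2}.$$
Also $m\le64\lg n/\varepsilon$, so $T\le2+\lg\frac{384\cdot64\lg n}{\varepsilon^2}\le17+L_2+2\lg\frac1\varepsilon\le17+L_2+2L_3\le2L_2$. With (6) and (4), $\frac1{s_1}=\frac{16T}\kappa\le16\cdot2L_2\cdot130L_2\le2^{13}L_2^2$, whose logarithm is at most $13+2L_3\le3L_3$. Therefore, by (4),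
$$m\lg\frac1{s_1}\le\frac{128Kr}{\varepsilon L_2}\cdot3L_3=384\,r\cdot\frac K\varepsilon\cdot\frac{L_3}{L_2}\le\frac{384\cdot5}{2000}\,r\le r .$$
This is $s_1^m\ge2^{-r}$. Since $1/s_1\ge16$, it also gives $m\le r$.

Fifth,
$$\exp\!\Big(-\frac r{32\cdot2^{8K+6}}\Big)\le\frac\varepsilon{8m}. \tag{9}$$
Indeed $8K\le40/c\le\frac{40L_2}{4000L_3}\le L_2/4$, so $2^{8K}\le(\lg n)^{1/4}$. As $r\ge\lg n/(2L_2)$ by (5) and (4), the number $r/(32\cdot2^{8K+6})$ is at least $(\lg n)^{3/4}/(4096L_2)\ge3\ln\lg n$. So the left side of (9) is at most $(\lg n)^{-3}$, while $\varepsilon/(8m)\ge1/(8L_2\lg n)\ge(\lg n)^{-3}$, because $m\le r\le\lg n$.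

Sixth, put
$$\ell=\lfloor s^{-1}\ln n\rfloor+1,\qquad y=\lceil3\ell\lg n\rceil;\qquad\text{then}\qquad 6\le y\le n^c\le n^{1/2}. \tag{10}$$
Since $s^{-1}\ln n\ge1$ and $m\le\lg n$, we have $\ell\le2s^{-1}\ln n=2^{2r+4}m\ln n\le2^{2r+4}(\lg n)^2$, and so $y\le4\ell\lg n\le2^{2r+6}(\lg n)^3$. Here $2^{2r}\le n^{2/K}\le n^{c/2}$, and $64(\lg n)^3\le n^{c/2}$ because $\frac c2\lg n\ge2000\frac{L_3}{L_2}\lg n\ge6+3L_2$. The lower bound $y\ge 6$ is clear, and $n^c\le n^{1/2}$ as $c\le\frac12$.

## 6. Relative entropy against the uniform law

We measure how concentrated a probability law is by its relative entropy. For a law $\alpha$ on a finite set $S$ with uniform law $u$, put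
$$D(\alpha)=\sum_{t\in S}\alpha(t)\lg\frac{\alpha(t)}{u(t)}=\sum_{t}\alpha(t)\lg\big(|S|\alpha(t)\big),$$
with $0\lg0=0$; it is nonnegative by Jensen's inequality. For example, fixing one coordinate of $[q]^r$ and leaving the others uniform gives $D=\lg q$. We use three facts.

**(E1)** If $\alpha$ is a law on a product of finite sets, with marginals $\alpha_j$, then $\sum_jD(\alpha_j)\le D(\alpha)$; in particular $D(\alpha_j)\le D(\alpha)$ for each $j$. Indeed the uniform law is a product, so
$$D(\alpha)-\sum_jD(\alpha_j)=-\sum_{t:\alpha(t)>0}\alpha(t)\lg\frac{\prod_j\alpha_j(t_j)}{\alpha(t)}\ge-\lg\sum_{t:\alpha(t)>0}\ \prod_j\alpha_j(t_j)\ge0$$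
by Jensen's inequality.

**(E2)** The uniform law on a nonempty set $V$ has $D=\lg(1/\mu(V))$. This is immediate.

**(E3)** $D(\alpha)\ge\alpha(X)\lg\frac1{\mu(X)}-1$ for every $X\ne\emptyset$. If $X=S$ this says $D\ge-1$. Otherwise the log-sum inequality, applied on $X$ and on its complement, gives
$$D(\alpha)\ge\alpha(X)\lg\frac{\alpha(X)}{\mu(X)}+(1-\alpha(X))\lg\frac{1-\alpha(X)}{1-\mu(X)}.$$
The terms $\alpha(X)\lg\alpha(X)+(1-\alpha(X))\lg(1-\alpha(X))$ sum to at least $-1$, and $(1-\alpha(X))\lg\frac1{1-\mu(X)}\ge0$.

We also recall two Chernoff bounds. If $Z$ is a sum of independent variables with values in $[0,1]$, and $\nu=\mathbb EZ$, then $\Pr[Z\le\nu/2]\le e^{-\nu/8}$, and $\Pr[Z\ge2M]\le e^{-M/3}$ for every $M\ge\nu$.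

## 7. A random box meets every set of measure well above $1/q$

This section concerns a single copy of $[q]^r$. Let $x\in\Omega$ be uniform, so that each $x_i$ is an independent uniform subset of $[q]$. A point lies in $\mathrm{box}(x)$ with probability $2^{-r}$. We want to know how likely it is that the box captures much less of a given set $X$ than expected. A test case is $X=\{p:p_1\in S\}$ with $S\subseteq[q]$: the box misses $X$ altogether if $x_1\cap S=\emptyset$, which has probability $2^{-|S|}=2^{-q\mu(X)}$. So no bound better than $2^{-q\mu(X)}$ can hold; we prove one with $q\mu(X)/8$ in the exponent.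

The plan is to reveal $x_1,x_2,\dots$ one at a time. When $x_1$ is revealed, a weight function on $[q]^r$ becomes a weight function on $[q]^{r-1}$, by summing over $t\in x_1$. We normalize this sum by $4/q$, although $2/q$ would preserve the mean in expectation, and truncate at $1$. The factor $2$ in hand pays for the truncation. The quantity we follow is an exponential moment, whose exponent $\gamma$ drops by only $1$ at each coordinate.

**Lemma 5.** Let $\psi:[q]\to[0,1]$ have mean $f$, let $x$ be a uniformly random subset of $[q]$, and let $S=\sum_{t\in x}\psi(t)$. If $9\le\gamma\le q/2$, then $\mathbb E\,2^{-\gamma\min(1,4S/q)}\le2^{-(\gamma-1)f}$.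

**Proof.** We first ignore the truncation. Let $\lambda=4\gamma/q\in[0,2]$. The function $\theta(z)=\lg\frac{1+2^{-z}}2$ is convex, with $\theta(0)=0$ and $\theta(2)=\lg\frac58\le-\frac23$, because $(5/8)^3=125/512<1/4$. By convexity $\theta(z)\le-z/3$ on $[0,2]$. Since the events $t\in x$ are independent of probability $\frac12$,
$$\mathbb E\,2^{-\lambda S}=\prod_{t\in[q]}\frac{1+2^{-\lambda\psi(t)}}2\le2^{-\lambda qf/3}=2^{-\frac43\gamma f}. \tag{11}$$

If $f\le\frac14$, then $S\le qf$ gives $4S/q\le4f\le1$, so truncation does nothing. The expectation in the lemma is $\mathbb E\,2^{-\lambda S}\le2^{-\frac43\gamma f}\le2^{-(\gamma-1)f}$.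

If $f>\frac14$, use $2^{-\gamma\min(1,z)}\le2^{-\gamma}+2^{-\gamma z}$ and (11): the expectation is at most $2^{-\gamma}+2^{-\frac43\gamma f}$. Dividing by $2^{-(\gamma-1)f}$ gives
$$2^{-(\gamma(1-f)+f)}+2^{-(\gamma/3+1)f}\le\tfrac12+\tfrac12 ,$$
because $\gamma(1-f)+f\ge1$ (as $\gamma\ge1$), and $(\frac\gamma3+1)f\ge4\cdot\frac14=1$ (as $\gamma\ge9$). $\square$

**Lemma 6.** Let $X\subseteq[q]^r$ and let $x\in\Omega$ be uniform. Then
$$\Pr\big[\mu(X\cap\mathrm{box}(x))<4^{-r-1}\mu(X)\big]\le2^{-q\mu(X)/8}.$$

**Proof.** **Step 1: the truncated weight.** We define a quantity that bounds $\mu(X\cap\mathrm{box}(x))$ from below and is built one coordinate at a time. For $\varphi:[q]^d\to[0,1]$ define $\Phi_\varphi(x_1,\dots,x_d)$ recursively. For $d=0$, $\varphi$ is a number and $\Phi_\varphi=\varphi$. For $d\ge1$ let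
$$\varphi^{x_1}(p')=\min\Big(1,\frac4q\sum_{t\in x_1}\varphi(t,p')\Big)\quad\text{for }p'\in[q]^{d-1},\qquad \Phi_\varphi(x_1,\dots,x_d)=\Phi_{\varphi^{x_1}}(x_2,\dots,x_d).$$
By induction on $d$, dropping the minimum each time,
$$\Phi_\varphi(x_1,\dots,x_d)\le\Big(\frac4q\Big)^d\sum_{p\in x_1\times\dots\times x_d}\varphi(p). \tag{12}$$

**Step 2: the exponential moment.** We show that for $\gamma=q/2$ and $0\le d\le r$, and independent uniform $x_1,\dots,x_d$,
$$\mathbb E\,2^{-\gamma\Phi_\varphi}\le2^{-(\gamma-d)\mu(\varphi)}, \tag{13}$$
where $\mu(\varphi)$ is the mean of $\varphi$. For $d=0$ both sides are $2^{-\gamma\varphi}$. Let $d\ge1$ and put $\gamma'=\gamma-d+1$. By (6), $\gamma'\ge\frac q2-r\ge\frac q4\ge9$, and $\gamma'\le q/2$. The case $d-1$ of (13), applied to $\varphi^{x_1}$ for fixed $x_1$, gives $\mathbb E\,2^{-\gamma\Phi_\varphi}\le\mathbb E_{x_1}2^{-\gamma'\mu(\varphi^{x_1})}$. Now $\mu(\varphi^{x_1})$ is the average of the $q^{d-1}$ numbers $\varphi^{x_1}(p')$. By Hölder's inequality,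
$$\mathbb E_{x_1}2^{-\gamma'\mu(\varphi^{x_1})}\le\prod_{p'}\Big(\mathbb E_{x_1}2^{-\gamma'\varphi^{x_1}(p')}\Big)^{q^{-(d-1)}}.$$
Apply Lemma 5 to each factor, with $\psi(t)=\varphi(t,p')$ and exponent $\gamma'$: the factor for $p'$ is at most $2^{-(\gamma'-1)f_{p'}q^{-(d-1)}}$, where $f_{p'}$ is the mean of $\psi$. The average of the $f_{p'}$ is $\mu(\varphi)$, so the product is at most $2^{-(\gamma'-1)\mu(\varphi)}=2^{-(\gamma-d)\mu(\varphi)}$.

**Step 3: Markov's inequality.** Take $\varphi=1_X$ and $d=r$, and write $\Phi=\Phi_\varphi(x)$. By (12), $\Phi\le4^r\mu(X\cap\mathrm{box}(x))$. So the event in the lemma implies $\Phi\le\mu(X)/4$. By (13) and $q\ge4r$, $\mathbb E\,2^{-\frac q2\Phi}\le2^{-(\frac q2-r)\mu(X)}\le2^{-\frac q4\mu(X)}$. Hence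
$$\Pr\big[\Phi\le\tfrac14\mu(X)\big]=\Pr\big[2^{-\frac q2\Phi}\ge2^{-\frac q8\mu(X)}\big]\le2^{\frac q8\mu(X)-\frac q4\mu(X)}=2^{-q\mu(X)/8}.\qquad\square$$

We need this in a dual form: the boxes are restricted to a given family $\mathcal W$, and we ask which points are rarely covered.

**Corollary 7.** Let $\mathcal W\subseteq\Omega$ with $\mu(\mathcal W)=\omega>0$, let $w(p)=\Pr[p\in\mathrm{box}(x)\mid x\in\mathcal W]$, and let $X=\{p\in[q]^r:w(p)<\sigma\}$. Then $\mu(X)<\frac8q\lg\frac2\omega$.

**Proof.** If $X=\emptyset$ the claim is clear, since $\lg\frac2\omega\ge1$. Let $\mu(X)>0$ and suppose, for contradiction, that $2^{-q\mu(X)/8}\le\omega/2$. By Lemma 6, the $x\in\Omega$ with $\mu(X\cap\mathrm{box}(x))<4^{-r-1}\mu(X)$ have measure at most $\omega/2$. So at least half of $\mathcal W$ satisfies $\mu(X\cap\mathrm{box}(x))\ge4^{-r-1}\mu(X)$, and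
$$\mathbb E\big[\mu(X\cap\mathrm{box}(x))\mid x\in\mathcal W\big]\ge\tfrac12\,4^{-r-1}\mu(X)=\sigma\mu(X).$$
But the left side equals $q^{-r}\sum_{p\in X}w(p)<\sigma\mu(X)$, a contradiction. So $2^{-q\mu(X)/8}>\omega/2$, which is the claim. $\square$

## 8. Agreement in one copy

Between $\mathbb A$ and $\mathbb B$ the relation is a conjunction over the $m$ copies. In one copy, for $p,p'\in[q]^r$, let $g(p,p')=|\{i\in[r]:p_i=p'_i\}|$. If $p$ and $p'$ are uniform, the mean of $g$ is $r/q=\kappa$. The next lemma says that a law $\alpha$ of moderate entropy still agrees somewhere with most points $p'$, with probability not far below $\kappa$. It is easy to bound the mean of $g$ from below. But for a particular $p'$ the mean might come from rare $p$ that agree with $p'$ in many places, so we must also bound that contribution from above.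

**Lemma 8.** Let $K'=2K+1$. If $\alpha$ is a law on $[q]^r$ with $D(\alpha)\le K'r$, then for all $p'\in[q]^r$ outside a set of measure at most $\frac\varepsilon{4m}$ we have $\Pr_{p\sim\alpha}[g(p,p')\ge1]\ge s_1$.

**Proof.** **Step 1: a lower bound for the mean of $g$.** Let $\alpha_i$ be the $i$th marginal of $\alpha$. By (E1), $\sum_iD(\alpha_i)\le K'r$, so the set $I=\{i:D(\alpha_i)\le2K'\}$ has $|I|\ge r/2$. Fix $i\in I$, and put $f_i(t)=q\alpha_i(t)$, so that $D(\alpha_i)=\sum_t\alpha_i(t)\lg f_i(t)$. The terms with $f_i<1$ contribute at least $-1$ in total, since $z\lg(1/z)\le1$ on $(0,1]$ and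
$$\sum_{t:\,0<f_i(t)<1}\alpha_i(t)\lg\frac1{f_i(t)}=\frac1q\sum_{t:\,0<f_i(t)<1}f_i(t)\lg\frac1{f_i(t)}\le1 .$$
Hence $\sum_t\alpha_i(t)\lg^+f_i(t)\le2K'+1$, where $\lg^+=\max(\lg,0)$. With $\Lambda=2^{4K'+2}=2^{8K+6}$, Markov's inequality gives $\alpha_i(\{t:f_i(t)>\Lambda\})\le\frac{2K'+1}{4K'+2}=\frac12$.

Let $\eta_i(t)=\alpha_i(t)$ if $f_i(t)\le\Lambda$, and $\eta_i(t)=0$ otherwise. Then $0\le\eta_i\le\Lambda/q$. For uniform $p'$ the variables $\eta_i(p'_i)$, $i\in I$, are independent, each with mean $\frac1q\alpha_i(\{f_i\le\Lambda\})\ge\frac1{2q}$. So their sum has mean $\nu\ge\frac r2\cdot\frac1{2q}=\frac\kappa4$. Scaling by $q/\Lambda$ and using Chernoff's lower bound and (9),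
$$\Pr\Big[\sum_{i\in I}\eta_i(p'_i)\le\frac\nu2\Big]\le\exp\Big(-\frac{\nu q}{8\Lambda}\Big)\le\exp\Big(-\frac r{32\Lambda}\Big)\le\frac\varepsilon{8m}.$$
Hence, for $p'$ outside a set of measure at most $\frac\varepsilon{8m}$,
$$\mathbb E_{p\sim\alpha}\,g(p,p')=\sum_{i=1}^r\alpha_i(p'_i)\ge\frac\nu2\ge\frac\kappa8. \tag{14}$$

**Step 2: large values of $g$ contribute little.** Here we use the randomness of $p'$. For fixed $p$ and uniform $p'$ the variable $g(p,p')$ is binomial with parameters $r$ and $1/q$, so
$$\mathbb E_{p'}\big[g\,1_{g\ge T}\big]\le\sum_{i\ge T}i\binom riq^{-i}\le\sum_{i\ge T}\frac{\kappa^i}{(i-1)!}\le3\kappa^{T}.$$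
Average over $p\sim\alpha$ and apply Markov's inequality in $p'$. Outside a set of measure at most $\frac\varepsilon{8m}$,
$$\mathbb E_{p\sim\alpha}\big[g\,1_{g\ge T}\big]\le\frac{8m}\varepsilon\cdot3\kappa^{T}=\frac{24m}\varepsilon\,\kappa\cdot\kappa^{T-1}\le\frac\kappa{16}, \tag{15}$$
since $\kappa^{T-1}\le2^{-(T-1)}\le\frac\varepsilon{384m}$ by (6) and the choice of $T$ in (3).

**Step 3: from the mean to the probability.** If $p'$ is in neither exceptional set, then (14) and (15) give $\mathbb E_\alpha[g\,1_{g<T}]\ge\frac\kappa8-\frac\kappa{16}=\frac\kappa{16}$. As $g\,1_{g<T}\le T\,1_{g\ge1}$, we get $\Pr_\alpha[g\ge1]\ge\frac1T\cdot\frac\kappa{16}=s_1$. The exceptional sets together have measure at most $\frac\varepsilon{4m}$. $\square$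

## 9. Robust domination in all six directions

We can now state the spreading property that Section 3 asked for. Every set $V$ that is not negligible is seen by almost every point $z$ of each other class, and $z$ sees at least a proportion $s$ of $V$. A single neighbor in $V$ would not be enough for the sampling argument in Section 10, which removes neighborhoods from $V$ one after another and must make progress each time.

**Lemma 9.** Let $P,R$ be two distinct members of $\{\mathbb A,\mathbb B,\mathbb C\}$. For every $V\subseteq P$ with $\mu(V)\ge1/n$, the set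
$$E(V)=\{z\in R:\ \mu(N(z)\cap V)<s\,\mu(V)\}$$
has $\mu(E(V))\le\varepsilon/4$.

**Proof.** By the symmetry of Section 5 it suffices to treat $(P,R)=(\mathbb C,\mathbb A)$, $(\mathbb A,\mathbb C)$ and $(\mathbb A,\mathbb B)$.

**Step 1: $V\subseteq\mathbb C$, seen from $\mathbb A$.** Here the copy in which $V$ is largest is enough. Write $V=\bigcup_j\{j\}\times V_j$ with $V_j\subseteq\Omega$, and choose $j$ with $\omega=\mu(V_j)$ maximal. As $\mu(V)$ is the average of the $\mu(V_j)$, we have $\omega\ge\mu(V)\ge1/n$. Apply Corollary 7 to $\mathcal W=V_j$, and let $w,X$ be as there. If $a_j\notin X$, the points $(j,x)$ with $x\in V_j$ and $a_j\in\mathrm{box}(x)$ show that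
$$\mu(N(a)\cap V)\ge\frac1m\,\omega\,w(a_j)\ge\frac1m\,\omega\sigma\ge s\,\mu(V).$$
For uniform $a$ the point $a_j$ is uniform in $[q]^r$, so by (6) $\mu(E(V))\le\mu(X)<\frac8q\lg\frac2\omega\le\frac8q\lg(2n)\le\frac\varepsilon4$.

**Step 2: $V\subseteq\mathbb A$, seen from $\mathbb C$.** Here we use the number of copies: $V$ can be badly concentrated in only a few of them. Let $a$ be uniform on $V$, and let $\alpha_j$ be the law of $a_j$. By (E1) and (E2), $\sum_jD(\alpha_j)\le\lg n$. Hence the set $J=\{j:D(\alpha_j)>\frac{8\lg n}{\varepsilon m}\}$ has $|J|<\varepsilon m/8$. For $j\notin J$,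
$$D(\alpha_j)\le\frac{8\lg n}{\varepsilon m}\le\frac14\lg q \tag{16}$$
by the choice of $m$ in (2).

Fix $j\notin J$, and let $\mathcal W=\{x\in\Omega:\alpha_j(\mathrm{box}(x))<\sigma/2\}$. We show that $\mu(\mathcal W)<\varepsilon/8$. Suppose not, and let $w,X$ be as in Corollary 7. Then $\mu(X)<e_0:=\frac8q\lg\frac{16}\varepsilon$. Averaging over $x\in\mathcal W$,
$$\frac\sigma2>\mathbb E\big[\alpha_j(\mathrm{box}(x))\mid x\in\mathcal W\big]=\sum_p\alpha_j(p)w(p)\ge\sigma\,\alpha_j\big([q]^r\setminus X\big),$$
so $\alpha_j(X)>\frac12$; in particular $X\neq\emptyset$. Thus $\alpha_j$ puts more than half of its mass on a very small set. Note that $e_0<1$ by (7). By (E3),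
$$D(\alpha_j)\ge\alpha_j(X)\lg\frac1{\mu(X)}-1>\frac12\lg\frac1{e_0}-1=\frac12\lg q-\frac12\lg\Big(32\lg\frac{16}\varepsilon\Big)>\frac14\lg q,$$
where the last inequality is (7). This contradicts (16).

If $j\notin J$ and $\alpha_j(\mathrm{box}(x))\ge\sigma/2$, then, since $m\ge2$,
$$\mu\big(N((j,x))\cap V\big)=\alpha_j(\mathrm{box}(x))\,\mu(V)\ge\frac\sigma2\mu(V)\ge s\,\mu(V).$$
So $(j,x)\in E(V)$ only if $j\in J$, or $j\notin J$ and $x$ lies in the set $\mathcal W$ for that $j$. Hence $\mu(E(V))\le\frac{|J|}m+\frac\varepsilon8\le\frac\varepsilon4$.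

**Step 3: $V\subseteq\mathbb A$, seen from $\mathbb B$.** We pass through the copies one at a time and apply Lemma 8 in each, taking care that the entropy stays within its hypothesis. Let $b\in\mathbb B$ be uniform, let $V_0=V$ and
$$V_j=\{a\in V_{j-1}:g(a_j,b_j)\ge1\}\quad(1\le j\le m),$$
so that $V_m=N(b)\cap V$. Suppose $|V_i|\ge s_1|V_{i-1}|$ for all $i<j$. Then $\mu(V_{j-1})\ge s_1^{j-1}\mu(V)\ge s_1^m/n\ge2^{-r}/n$ by (8). For $a$ uniform on $V_{j-1}$, the law $\alpha$ of $a_j$ satisfies, by (E1), (E2) and (5),
$$D(\alpha)\le\lg\frac1{\mu(V_{j-1})}\le\lg n+r\le(2K+1)r=K'r .$$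
The set $V_{j-1}$ depends only on $b_1,\dots,b_{j-1}$, and $b_j$ is uniform and independent of these. So Lemma 8 with $p'=b_j$ gives $|V_j|\ge s_1|V_{j-1}|$, except with conditional probability at most $\frac\varepsilon{4m}$. Summing over the first $j$ at which this fails, we see that except with probability at most $\varepsilon/4$ it never fails, and then, by (8),
$$\mu(N(b)\cap V)\ge s_1^m\mu(V)\ge2^{-r}\mu(V)\ge s\,\mu(V).\qquad\square$$

## 10. Sampling $n$ points from each class

The sets $\mathbb A,\mathbb B,\mathbb C$ have the wrong sizes, so we sample. Choose independently $n$ uniform elements from each of them, with repetition; different samples are different vertices, even if they are equal as elements. Let $B_1,B_2,B_3$ be the three sets of $n$ samples, with adjacency between different blocks given by $\sim$ and no edges inside blocks. By Section 5 there is no transversal triangle.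

An anticomplete pair $X,Y$ in the sample is now an arbitrary pair of sets of samples. A union bound over all sets $X$ of $\varepsilon n$ samples would be far too long. Robust domination lets us replace $X$ by at most $\ell$ of its samples, whose neighborhoods already exclude all of the other class but a set of measure less than $1/n$. So only short tuples enter the union bound.

**Step 1: the bad events are unlikely.** We say what can go wrong with short tuples, and bound its probability. Let $(P,R)$ be an ordered pair of distinct classes. For a tuple $h=(h_1,\dots,h_i)$ of distinct indices of samples $z_{h_1},\dots,z_{h_i}$ from $R$, possibly empty, let $V(h)=P\setminus\bigcup_lN(z_{h_l})$. Recall $\ell$ and $y$ from (10).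

Let $F_1(P,R)$ be the event that for some tuple $h$ of length $i<\ell$ with $\mu(V(h))\ge1/n$, more than $\varepsilon n/2$ indices outside $h$ have their $R$-sample in $E(V(h))$. Fix the indices in $h$ and condition on their samples. Then $V(h)$ is determined, the other $R$-samples are independent and uniform, and $\mu(E(V(h)))\le\varepsilon/4$ by Lemma 9. The expected number of them in $E(V(h))$ is at most $M=\varepsilon n/4$, so by Chernoff's upper bound more than $2M$ occur with probability at most $e^{-\varepsilon n/12}$. There are at most $\sum_{i<\ell}n^i\le n^\ell$ tuples, so $\Pr[F_1(P,R)]\le n^\ell e^{-\varepsilon n/12}$.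

Let $F_2(P,R)$ be the event that for some tuple $h$ of length $i\le\ell$ with $\mu(V(h))<1/n$, at least $y$ of the $P$-samples lie in $V(h)$. Condition on all $R$-samples; the $P$-samples are independent of them. There are at most $2n^\ell$ tuples, and each fails with probability at most $\binom nyn^{-y}\le1/y!$. As $y\ge6$ we have $y!\ge2^y$, and $2^y\ge n^{3\ell}$ since $y\ge3\ell\lg n$. Hence $\Pr[F_2(P,R)]\le2n^\ell\,2^{-y}\le2n^{-2\ell}$.

By (10), $\ell\le y\le n^{1/2}$, and by (4), $\varepsilon\ge1/L_2$. So $n^\ell e^{-\varepsilon n/12}\le\exp\big(n^{1/2}\ln n-n/(12L_2)\big)$, and for large $n$ the sum of all these bounds over the six pairs $(P,R)$ is less than $1$. Fix an outcome with no bad event. For large $n$ we also have $\ell\le n^{1/2}<\varepsilon n/2$ and $y\le n^{1/2}\le\varepsilon n$.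

**Step 2: anticomplete pairs.** We show that no anticomplete pair between different blocks has one side of size at least $\varepsilon n$ and the other of size at least $y$. Let $X$ be a set of $R$-samples and $Y$ a set of $P$-samples, anticomplete, with $|X|\ge\varepsilon n$. Put $V_0=P$. While $\mu(V_i)\ge1/n$, choose an unused sample $z_{h_{i+1}}\in X$ with $z_{h_{i+1}}\notin E(V_i)$, and put $V_{i+1}=V_i\setminus N(z_{h_{i+1}})$. By the definition of $E(V_i)$, $\mu(V_{i+1})\le(1-s)\mu(V_i)$.

Such a sample always exists. Indeed, if the process has reached $V_i$ with $\mu(V_i)\ge1/n$, then $\frac1n\le\mu(V_i)\le(1-s)^i\le e^{-si}$, so $i\le s^{-1}\ln n$, and hence $i<\ell$. The set $V_i$ is $V(h)$ for the tuple $h=(h_1,\dots,h_i)$. Since $F_1$ does not occur, at most $\varepsilon n/2$ unused samples lie in $E(V_i)$. At most $i<\ell<\varepsilon n/2$ samples are used. As $|X|\ge\varepsilon n$, some sample of $X$ remains.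

It follows that the process stops, at some $i\le\ell$ with $\mu(V_i)<1/n$. No sample in $Y$ is adjacent to any of $z_{h_1},\dots,z_{h_i}\in X$, so all samples in $Y$ lie in $V_i$. Since $F_2$ does not occur, $|Y|<y$.

**Step 3: complete pairs.** The absence of transversal triangles reduces complete pairs to anticomplete ones. Suppose $X\subseteq B_i$, $Y\subseteq B_j$ are complete, $i\ne j$, with $|X|\ge\varepsilon n\ge y$ and $|Y|\ge y$. Let $B_l$ be the third block. The vertices of $B_l$ with no neighbor in $Y$ form a set anticomplete to $Y$; by Step 2 it has fewer than $\varepsilon n\le n/2$ elements, because $|Y|\ge y$. The same holds for the vertices of $B_l$ with no neighbor in $X$, because $|X|\ge y$. So some $v\in B_l$ has neighbors $x'\in X$ and $y'\in Y$. As $x'$ and $y'$ are adjacent, $v,x',y'$ is a transversal triangle, a contradiction.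

By (10), $y\le n^c$. So Steps 2 and 3 show that no pure pair $X\subseteq B_i$, $Y\subseteq B_j$, $i\ne j$, has $|X|\ge\varepsilon n$ and $|Y|\ge n^c$. This proves Theorem 1. $\square$

## 11. All ordered graphs on at least three vertices

Theorem 3 follows by two devices. Complementing the edges between two blocks keeps pure pairs pure, which turns the triangle into any three-vertex pattern, and random blocks add the remaining vertices.

**Proof of Theorem 3.** **Step 1: $k\le2$ is good.** For $k=1$, any vertex of $B_1$ is a copy, and the case $k=0$ is trivial. For $k=2$, if there is no ordered transversal copy of $H$, then either $H$ is an edge and $B_1,B_2$ are anticomplete, or $H$ has no edge and $B_1,B_2$ are complete. In both cases $B_1,B_2$ is a pure pair with both sides of size at least $W$.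

**Step 2: the first three blocks when $k\ge3$.** We build blocks that avoid the pattern of $v_1,v_2,v_3$. Suppose $H$ is good with $c,\varepsilon$. As in Corollary 2 we may assume $c,\varepsilon\le\frac12$. Take the graph of Theorem 1 for $(\varepsilon,c/2)$ with $n$ large. For each pair $1\le i<j\le3$ with $v_iv_j\notin E(H)$, complement the bipartite graph between $B_i$ and $B_j$. A pair of subsets of $B_i$ and $B_j$ is pure after this if and only if it was pure before. If $z_i\in B_i$, $i=1,2,3$, formed an ordered transversal copy of $H[\{v_1,v_2,v_3\}]$ in the new graph, then all three pairs would be adjacent in the old graph, giving a transversal triangle. So there is no such copy.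

**Step 3: the other blocks.** We add blocks without creating large pure pairs. Add disjoint sets $B_4,\dots,B_k$ of size $n$. Join each pair of vertices in different blocks, at least one of them in $B_4\cup\dots\cup B_k$, independently with probability $\frac12$. Let $t=\lceil3\lg n\rceil$. The expected number of pure pairs with both sides of size $t$, between two blocks that are not both among $B_1,B_2,B_3$, is at most
$$2k^2\,n^{2t}\,2^{-t^2}=2k^2\,2^{2t\lg n-t^2}\le2k^2\,2^{-t\lg n}<1$$
for large $n$. So we may fix an outcome with no such pair.

**Step 4: the contradiction.** For $n$ large, $\varepsilon n\ge\varepsilon n^c\ge\max(n^{c/2},t)$. Consider a pure pair $X\subseteq B_i$, $Y\subseteq B_j$, $i\ne j$, with $|X|\ge\varepsilon n$ and $|Y|\ge\varepsilon n^c$. If $i,j\le3$, it contradicts Theorem 1 for $(\varepsilon,c/2)$, since $|Y|\ge n^{c/2}$. Otherwise both sides have at least $t$ elements, and subsets of size $t$ contradict Step 3. So there is no such pair. There is also no ordered transversal copy of $H$, since its vertices in $B_1,B_2,B_3$ would form an ordered transversal copy of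 $H[\{v_1,v_2,v_3\}]$. The width is $n$, so $H$ is not good with $c,\varepsilon$, a contradiction. $\square$
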